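\title{The genus of a curve and the rank of its Cartier operator}

\begin{abstract}
Let $X$ be a smooth projective curve of genus $g$ over an algebraically closed field of characteristic $p>0$, let $r$ be the rank of the Cartier operator on its regular differentials, and let $a=g-r$ be its $a$-number. We prove the conjectured bound $g\le pr+p(p-1)/2$, equivalently $a\le\frac{p-1}{p}g+\frac{p-1}{2}$. More precisely, $a\le nr+n(n+1)/2$, where $n\le p-1$ is the dimension of the span of the exact regular differentials over the field of $p$-th powers of rational functions. The proof multiplies exact differentials by functions whose principal parts are $p$-th powers, and applies the Cauchy--Davenport theorem to orders of vanishing modulo $p$. The bound is attained for $r=0$ and every $p$, and for $p=2$ and every $r$.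
\end{abstract}

\section{Introduction}

Let $k$ be an algebraically closed field of characteristic $p>0$. A \emph{curve} is a smooth projective irreducible curve over $k$. For an abelian variety $A$ over $k$, the Frobenius induces an additive map $F^*$ on $H^1(A,\mathcal O_A)$ with $F^*(c\xi)=c^pF^*(\xi)$ for $c\in k$, and the \emph{$a$-number} of $A$ is
\[
a(A)=\dim_k\ker\bigl(F^*\colon H^1(A,\mathcal O_A)\to H^1(A,\mathcal O_A)\bigr),\qquad 0\le a(A)\le\dim A .
\]
For a curve $X$ of genus $g$ put $a(X)=a(\operatorname{Jac}X)$. The Cartier operator $\mathcal C$ on $H^0(X,\Omega^1)$ is dual to $F^*$, and its kernel consists of the regular differentials that are \emph{exact}, that is, of the form $dh$ with $h$ a rational function. Hence $a(X)=g-r$, where $r$ is the rank of $\mathcal C$, and $a(X)$ is the number of independent exact regular differentials on $X$. These facts are recalled in Section~\ref{sec:cartier}.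

An elliptic curve has $a=0$ if it is ordinary and $a=1$ if it is supersingular. A product of $g$ supersingular elliptic curves has $a=g$, so for abelian varieties in general nothing improves on $a\le g$. For curves there are constraints. If $r=0$, that is, if $X$ is superspecial, then $g\le p(p-1)/2$ (Ekedahl). If $r=1$, then $g\le p+p(p-1)/2$ (Zhou). If $p=2$, then $a\le(g+1)/2$, which says $g\le 2r+1$ (St\"ohr--Voloch). The linear function of $r$ that agrees with the first two bounds is $pr+p(p-1)/2$, and for $p=2$ it is $2r+1$. So one is led to the following conjecture, posed in van der Geer's paper \cite{vdG}: \emph{every curve satisfies}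
\begin{equation}\label{eq:conj}
g\le pr+\frac{p(p-1)}2,\qquad\text{equivalently}\qquad a(X)\le\frac{p-1}{p}\,g+\frac{p-1}{2}.
\end{equation}
We prove the conjecture in a slightly stronger form. Let $K=k(X)$ be the function field, $K^p$ the subfield of $p$-th powers, and $\Omega_K$ the space of rational differentials. Put
\[
U=\ker\bigl(\mathcal C|H^0(X,\Omega^1)\bigr),\qquad S=\mathcal C\bigl(H^0(X,\Omega^1)\bigr),\qquad a=\dim_kU,\qquad r=\dim_kS .
\]
Let $N\subset\Omega_K$ be the $K^p$-span of $U$ and $n=\dim_{K^p}N$. The exact differentials form a $K^p$-subspace $dK\cong K/K^p$ of dimension $p-1$ that contains $U$, so $n\le p-1$.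

\begin{theorem}\label{thm:main}
For every curve $X$,
\[
a\le nr+\frac{n(n+1)}2,\qquad\text{equivalently}\qquad g\le(n+1)r+\frac{n(n+1)}2 .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Every curve satisfies \eqref{eq:conj}. If $n\le p-2$, then $g\le(p-1)r+\frac{(p-1)(p-2)}2$. Equality in \eqref{eq:conj} forces $n=p-1$.
\end{corollary}

\begin{proof}
The bound $(n+1)r+n(n+1)/2$ increases with $n$. Its value at $n=p-1$ gives the first form of \eqref{eq:conj}, and substituting $r=g-a$ gives the second. Its value at $n=p-2$ is the second bound of the corollary, which is smaller than $pr+p(p-1)/2$ by $r+p-1>0$.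
\end{proof}

The bounds of Ekedahl, Zhou and St\"ohr--Voloch are the cases $r=0$, $r=1$ and $p=2$ of \eqref{eq:conj}. Section~\ref{sec:examples} shows that \eqref{eq:conj} is attained for $r=0$ and every $p$, and for $p=2$ and every $r$, and it bounds the slope $\limsup a/g$ from below.

To bound $\dim U$, we impose vanishing to order $p$ at one point after another until only the zero form is left, and we add up the costs. The order of an exact form at a point is never $\equiv-1\pmod p$, so each point costs at most $p-1$ conditions. If the process could only be stopped by the degree $2g-2$ of a canonical divisor, it would need $m$ points with $pm>2g-2$, and the bound $a\le(p-1)m$ is no better than $a\le g$ when $g\ge2$. The gain comes from a multiplicative structure. There are functions with poles of order at most $p$ that multiply the surviving forms back into $U$, and this forces the process to end after $r+n$ well-chosen points, the last $n$ of which cost at most $n,n-1,\dots,1$. Section~\ref{sec:small} shows this for $r=0$ and $p=2,3$. Section~\ref{sec:functions} constructs the functions, Section~\ref{sec:orders} bounds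 the dimension of a product of $K^p$-subspaces, and Section~\ref{sec:proof} does the count.

\section{The Cartier operator and principal parts}\label{sec:cartier}

For each point $P\in X$ let $\mathcal O_P\subset K$ be the local ring, and fix a uniformizer $t_P\in K$. The order of a form is $\operatorname{ord}_P\omega=\operatorname{ord}_P(\omega/dt_P)$, and a form $\eta$ regular at $P$ has the \emph{value} $\eta(P)=(\eta/dt_P)(P)\in k$.

\subsection*{The field $K$ over $K^p$}
We have $[K:K^p]=p$, and $k\subset K^p$ because $k$ is perfect. Let $t\in K\setminus K^p$. As the degree $p$ is prime, $1,t,\dots,t^{p-1}$ is a $K^p$-basis of $K$. The map $d$ is $K^p$-linear, and $d\bigl(\sum h_i^pt^i\bigr)=\sum ih_i^pt^{i-1}dt$. Here $dt\neq0$, since otherwise $d$ would vanish on $K$. Therefore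
\begin{equation}\label{eq:exact}
\ker d=K^p,\qquad dK=\bigoplus_{i=0}^{p-2}K^p\,t^i\,dt .
\end{equation}
A uniformizer $t=t_P$ has order $1$, so it is not a $p$-th power. The nonzero terms $h_i^pt^i$ have orders that are distinct modulo $p$, hence distinct, and so
\begin{equation}\label{eq:ord}
\operatorname{ord}_P\Bigl(\sum_{i=0}^{p-1}h_i^pt^i\Bigr)=\min_i\,\bigl(p\operatorname{ord}_Ph_i+i\bigr).
\end{equation}
In particular $\mathcal O_P=\bigoplus_{i<p}\mathcal O_P^p\,t^i$, the differential of a function regular at $P$ is regular at $P$, and by \eqref{eq:exact} the order of a nonzero exact form is never $\equiv-1\pmod p$.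

\subsection*{The Cartier operator}
Write $\omega\in\Omega_K$ as $\omega=\sum_{i=0}^{p-1}h_i^pt^i\,dt$ and set $\mathcal C\omega=h_{p-1}\,dt$. Cartier's theorem says that $\mathcal C\omega$ does not depend on the choice of $t\in K\setminus K^p$. We use the following properties.
\begin{itemize}
\item[(C1)] $\mathcal C$ is additive and $\mathcal C(h^p\omega)=h\,\mathcal C\omega$ for $h\in K$.
\item[(C2)] $\ker\mathcal C=dK$.
\item[(C3)] If $\omega$ is regular at $P$, so is $\mathcal C\omega$. If $\operatorname{ord}_P\omega\ge p$, then $\operatorname{ord}_P\mathcal C\omega\ge1$.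
\item[(C4)] $\operatorname{res}_P\omega=(\operatorname{res}_P\mathcal C\omega)^p$.
\end{itemize}
Property (C1) follows from the definition and (C2) from \eqref{eq:exact}. For (C3) take $t=t_P$: by \eqref{eq:ord}, $\operatorname{ord}_P\omega\ge pm$ implies $p\operatorname{ord}_Ph_{p-1}+p-1\ge pm$, so $\operatorname{ord}_Ph_{p-1}\ge m$. For (C4), the Laurent series of $h_i^pt^i$ contains only exponents $\equiv i\pmod p$, so the coefficient of $t^{-1}$ in $\omega/dt$ is that of $t^{-p}$ in $h_{p-1}^p$, the $p$-th power of the coefficient of $t^{-1}$ in $h_{p-1}$.

By (C3), $\mathcal C$ acts on $H^0(X,\Omega^1)$. By (C1) it is $k$-linear once the scalars on the target are twisted by the automorphism $c\mapsto c^{1/p}$ of $k$, which does not change dimensions. So $U$ and $S$ are $k$-subspaces and $a+r=g$.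

\subsection*{Serre duality}
A \emph{principal part} at $P$ is an element of $K/\mathcal O_P$, a space with $k$-basis $t_P^{-1},t_P^{-2},\dots$. A \emph{system of principal parts} is an element $\pi=(\pi_P)$ of $\bigoplus_PK/\mathcal O_P$. The cokernel of $K\to\bigoplus_PK/\mathcal O_P$ is $H^1(X,\mathcal O_X)$, and Serre duality says that
\[
\langle\pi,\omega\rangle=\sum_P\operatorname{res}_P(\pi_P\,\omega)
\]
induces a perfect pairing $H^1(X,\mathcal O_X)\times H^0(X,\Omega^1)\to k$. Thus $\pi$ comes from a function in $K$ if and only if $\langle\pi,\omega\rangle=0$ for all $\omega\in H^0(X,\Omega^1)$. The Frobenius acts by $\pi\mapsto\pi^p=(\pi_P^p)$, and (C4) and (C1) give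
\begin{equation}\label{eq:adjoint}
\langle\pi^p,\omega\rangle=\langle\pi,\mathcal C\omega\rangle^p .
\end{equation}
So the kernel of Frobenius on $H^1(X,\mathcal O_X)$ is the annihilator of $S$, of dimension $g-r$. Since $H^1(\operatorname{Jac}X,\mathcal O)=H^1(X,\mathcal O_X)$ compatibly with Frobenius, $a(X)=g-r=a$. We need \eqref{eq:adjoint} for systems with simple poles.

\begin{lemma}\label{lem:criterion}
Let $(c_P)_{P\in X}$ be elements of $k$, almost all zero. There is an $f\in K$ with principal part $c_P^p\,t_P^{-p}$ at every $P$ if and only if $\sum_Pc_P\,\eta(P)=0$ for all $\eta\in S$. For such an $f$ we have $df\in U$.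
\end{lemma}

\begin{proof}
Let $\pi=(c_Pt_P^{-1})$. Then $\langle\pi,\eta\rangle=\sum_Pc_P\,\eta(P)$ for regular $\eta$, and the criterion follows from \eqref{eq:adjoint} and Serre duality. Since $d(t_P^{-p})=0$, the form $df=d(f-c_P^pt_P^{-p})$ is regular at each $P$. It is exact, so it lies in $U$ by (C2).
\end{proof}

\section{Superspecial curves in characteristics $2$ and $3$}\label{sec:small}

Let $r=0$ and $g\ge1$. Then $S=0$ and every regular form is exact. By Lemma~\ref{lem:criterion}, for \emph{every} point $P$ there is a function $f_P$ with principal part $t_P^{-p}$ at $P$ and no other pole. It is not a $p$-th power, because its $p$-th root would have a single simple pole and $X$ would have genus $0$. If a regular form $\omega$ vanishes to order at least $p$ at $P$, then $f_P\,\omega$ is regular, hence again exact. This is the mechanism of the whole proof.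

\subsection*{The case $p=2$: $g\le1$}
Suppose $g\ge2$. Then some regular form $\omega\ne0$ vanishes at $P$. The order of an exact form is even, so $\operatorname{ord}_P\omega\ge2$. Thus $\omega$ and $f_P\,\omega$ are both exact. But $dK$ is one-dimensional over $K^2$, so the ratio $f_P$ is a square, which is false.

\subsection*{The case $p=3$: $g\le3$}
Now $\dim_{K^3}dK=2$, and the orders of exact forms are $\equiv0,1\pmod3$. Take points $P_1\neq P_2$, write $f_i=f_{P_i}$, and let $U_1\supset U_2$ be the spaces of regular forms that vanish to order at least $3$ at $P_1$, respectively at $P_1$ and $P_2$. Only the orders $0$ and $1$ have to be removed at $P_1$, so $U_1$ has codimension at most $2$.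

The second point is cheaper. We have $f_1U_1\subset dK$. If $U_1$ spanned $dK$ over $K^3$, then $f_1\,dK\subset dK$, so $dK$ would be a vector space over $K^3[f_1]=K$ and its dimension $2$ would be divisible by $3$. Hence $U_1$ lies in a $K^3$-line. The orders at $P_2$ of its nonzero elements are congruent modulo $3$, at most one of $0,1,2$ occurs, and $U_2$ has codimension at most $1$ in $U_1$.

Finally, suppose that $1,f_1,f_2$ are independent over $K^3$. A form $0\ne\omega\in U_2$ would give three independent elements $\omega,f_1\omega,f_2\omega$ of the two-dimensional space $dK$. So $U_2=0$ and $g\le2+1=3$.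

\subsection*{What the general case requires}
First, we assumed that $P_2$ can be chosen with $1,f_1,f_2$ independent. This needs an argument: we show that the forms $df_P$ span $U$ (Lemma~\ref{lem:span}), so that $n$ of them are independent over $K^p$. This is how $n$ enters. (If $n=1$ above, then $0\neq\omega\in U_1$ would put $\omega$ and $f_1\omega$ on one $K^3$-line, so $U_1=0$ and $g\le1$.) Second, if $r>0$, a function with principal part $t_P^{-p}$ and no other pole exists only when all of $S$ vanishes at $P$, which happens for finitely many $P$, and a regular form $f\omega$ need not be exact. A set of $r$ auxiliary points removes both obstacles. Third, for $p\ge5$ the divisibility argument must be replaced by a lower bound for the dimension of a product of $K^p$-subspaces (Proposition~\ref{prop:product}).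

\section{Functions whose principal parts are $p$-th powers}\label{sec:functions}

We need points that detect $S$. Choose $Q_1,\dots,Q_r\in X$ successively: if the space $S_i$ of forms in $S$ vanishing at $Q_1,\dots,Q_i$ is nonzero, let $Q_{i+1}$ be a point at which some form of $S_i$ does not vanish. Each step lowers the dimension by one, so $S_r=0$, and the points are distinct. Put $D=\{Q_1,\dots,Q_r\}$, which is empty if $r=0$. The evaluation map
\begin{equation}\label{eq:ev}
S\longrightarrow k^D,\qquad\eta\longmapsto(\eta(Q))_{Q\in D},
\end{equation}
is injective, hence bijective.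

\begin{lemma}\label{lem:exist}
For every $P\in X\setminus D$ there are $\alpha_Q\in k$ $(Q\in D)$ and a function $f_P\in K$, regular outside $D\cup\{P\}$, with principal part $t_P^{-p}$ at $P$ and $\alpha_Q^p\,t_Q^{-p}$ at each $Q\in D$. Moreover $df_P\in U$.
\end{lemma}

\begin{proof}
Since \eqref{eq:ev} is bijective, every linear form on $S$ is a combination of the evaluations at the points of $D$. So there are $\alpha_Q$ with $\eta(P)+\sum_{Q\in D}\alpha_Q\,\eta(Q)=0$ for all $\eta\in S$. Apply Lemma~\ref{lem:criterion}.
\end{proof}

Fix such an $f_P$ for each $P\notin D$. These functions are useful only if many of them are independent modulo $K^p$, that is, if their differentials span a large space. They span as much as they can.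

\begin{lemma}\label{lem:span}
The forms $df_P$, $P\in X\setminus D$, span $U$ over $k$.
\end{lemma}

\begin{proof}
Let $u\in U$. By (C2), $u=dh$ with $h\in K$. We change $h$ by a $p$-th power, which does not change $dh$, so as to make its poles as simple as possible.

At a point $P$, with $t=t_P$, write $h=\sum_{i\ge1}c_it^{-i}+\phi$ with $\phi\in\mathcal O_P$. Both $dh$ and $d\phi$ are regular at $P$, so $\sum_i ic_it^{-i-1}dt$ is regular, and $c_i=0$ unless $p\mid i$. As $k$ is perfect, the principal part of $h$ at $P$ is $q_P^p$ with $q_P=\sum_{i}c_{pi}^{1/p}t^{-i}$. Let $q=(q_P)$, a system of principal parts.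

For $P\notin D$ let $[t_P^{-1}]$ be the system that is $t_P^{-1}$ at $P$ and zero elsewhere. It pairs with $\omega$ to give $\omega(P)$. A regular form that vanishes at all of the infinitely many points of $X\setminus D$ is zero, so by Serre duality the classes of the $[t_P^{-1}]$, $P\notin D$, span $H^1(X,\mathcal O_X)$. Hence there are distinct points $P_1,\dots,P_s\notin D$, scalars $\beta_i\in k$ and a function $\varphi\in K$ whose system of principal parts is $q-\sum_i\beta_i[t_{P_i}^{-1}]$. Taking $p$-th powers, $\varphi^p$ has the system $q^p-\sum_i\beta_i^p[t_{P_i}^{-1}]^p$. So $h-\varphi^p$ has principal part $\beta_i^pt_{P_i}^{-p}$ at $P_i$ and no other pole.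

The function $h'=h-\varphi^p-\sum_i\beta_i^pf_{P_i}$ is then regular outside $D$, and at $Q\in D$ its principal part is a multiple of $t_Q^{-p}$, say $\gamma_Q^pt_Q^{-p}$. By Lemma~\ref{lem:criterion}, $\sum_{Q\in D}\gamma_Q\,\eta(Q)=0$ for all $\eta\in S$, and since \eqref{eq:ev} is surjective, all $\gamma_Q$ vanish. So $h'$ is constant and $u=dh=\sum_i\beta_i^p\,df_{P_i}$.
\end{proof}

The next lemma is the multiplication step. For $r>0$ regularity of $f_P\,\omega$ no longer implies exactness. But $\mathcal C(f_P\,\omega)$ lies in $S$, so it suffices to evaluate it on $D$, and there the pole of $f_P$ is a $p$-th power, which passes through $\mathcal C$.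

\begin{lemma}\label{lem:mult}
Let $P\in X\setminus D$, and let $\omega\in U$ vanish to order at least $p$ at every point of $D\cup\{P\}$. Then $f_P\,\omega\in U$.
\end{lemma}

\begin{proof}
The poles of $f_P$ lie in $D\cup\{P\}$ and have order at most $p$, so $f_P\,\omega$ is regular and $\mathcal C(f_P\,\omega)\in S$. At $Q\in D$ write $f_P=\alpha_Q^pt_Q^{-p}+\phi$ with $\phi\in\mathcal O_Q$. By (C1) and $\mathcal C\omega=0$,
\[
\mathcal C(f_P\,\omega)=\alpha_Q\,t_Q^{-1}\,\mathcal C\omega+\mathcal C(\phi\,\omega)=\mathcal C(\phi\,\omega).
\]
Since $\operatorname{ord}_Q(\phi\,\omega)\ge p$, this form vanishes at $Q$ by (C3). So $\mathcal C(f_P\,\omega)$ is an element of $S$ that vanishes on $D$, and it is zero because \eqref{eq:ev} is injective.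
\end{proof}

\section{Orders modulo $p$}\label{sec:orders}

We have to relate three things: the cost of vanishing to order $p$, dimensions over $K^p$, and products. Orders at a point link them. Multiplication by an element of $K^p$ changes an order by a multiple of $p$, so the natural invariant of a $K^p$-subspace is a set of residues modulo $p$, and orders add under multiplication.

Fix $P\in X$. For a $K^p$-subspace $M$ of $K$ or of $\Omega_K$, let $R(M)\subset\mathbb Z/p$ be the set of residues of $\operatorname{ord}_Pm$ for $0\ne m\in M$. For a $k$-space $W$ of functions or forms regular at $P$, let $W_{\ge i}$ be the subspace of elements of order at least $i$ at $P$.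

\begin{lemma}\label{lem:orders}
\begin{itemize}
\item[(a)] Nonzero elements of $K$, or of $\Omega_K$, whose orders at $P$ are pairwise distinct modulo $p$ are linearly independent over $K^p$.
\item[(b)] If $W$ is a $k$-space of forms regular at $P$ and $K^pW$ is its $K^p$-span, then $\dim_kW/W_{\ge p}\le\dim_{K^p}K^pW$.
\item[(c)] $|R(M)|=\dim_{K^p}M$ for every $K^p$-subspace $M$ of $K$ or of $\Omega_K$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $t=t_P$. Division by $dt$ is a $K$-linear bijection $\Omega_K\to K$ that preserves orders, so we may work in $K$.

(a) In a nontrivial combination $\sum h_i^pm_i$ the nonzero terms have distinct orders, so the sum is not zero.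

(b) The coefficient of $t^i$ embeds $W_{\ge i}/W_{\ge i+1}$ in $k$, and this quotient is nonzero exactly when $i$ is the order of an element of $W$. Hence
\begin{equation}\label{eq:count}
\dim_kW/W_{\ge p}=\#\{\,0\le i\le p-1:\ i\text{ is the order of an element of }W\,\}.
\end{equation}
Elements of $W$ with these orders are independent over $K^p$ by (a).

(c) Let $\delta=\dim_{K^p}M$ and $L=M\cap\mathcal O_P$. The ring $\mathcal O_P^p$ is a discrete valuation ring with fraction field $K^p$, uniformizer $t^p$ and residue field $k^p=k$, and $\mathcal O_P$ is free of rank $p$ over it by \eqref{eq:ord}. The submodule $L$ is therefore free of finite rank. It spans $M$ over $K^p$, because $t^{pm}$ times a given element of $M$ lies in $L$ for large $m$. So the rank is $\delta$, and $\dim_kL/t^pL=\delta$. Since $M$ is stable under division by $t^p$, we have $t^pL=L_{\ge p}$. By \eqref{eq:count}, $\delta$ is the number of $i\in[0,p-1]$ that are orders of elements of $M$. Multiplication by powers of $t^p$ moves any order into $[0,p-1]$ without changing its residue, so this number is $|R(M)|$.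
\end{proof}

The Cauchy--Davenport theorem states that nonempty subsets $I,J\subset\mathbb Z/p$, with $p$ prime, satisfy $|I+J|\ge\min(p,|I|+|J|-1)$. (For a composite modulus this fails when $I=J$ is a proper nonzero subgroup.) Lemma~\ref{lem:orders}(c) transfers it to subspaces.

\begin{proposition}\label{prop:product}
Let $E\subset K$ and $M,M'\subset\Omega_K$ be $K^p$-subspaces with $E\neq0$ and $M\ne0$. If $f\omega\in M'$ for all $f\in E$ and $\omega\in M$, then
\[
\dim_{K^p}M'\ge\min\bigl(p,\ \dim_{K^p}E+\dim_{K^p}M-1\bigr).
\]
\end{proposition}

\begin{proof}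
Fix any point $P$. For nonzero $f\in E$ and $\omega\in M$, the form $f\omega\in M'$ is nonzero of order $\operatorname{ord}_Pf+\operatorname{ord}_P\omega$. So $R(E)+R(M)\subset R(M')$. Apply the Cauchy--Davenport theorem and Lemma~\ref{lem:orders}(c).
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Lemma~\ref{lem:span} the forms $df_P$, $P\notin D$, span $N$ over $K^p$. Choose $P_1,\dots,P_n\notin D$ such that, with $f_i=f_{P_i}$, the forms $df_1,\dots,df_n$ are a $K^p$-basis of $N$. The points $P_i$ are then distinct. For $0\le j\le n$ put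
\begin{gather*}
U_j=\{\omega\in U:\ \operatorname{ord}_P\omega\ge p\ \text{ for all }P\in D\cup\{P_1,\dots,P_j\}\},\\
N_j=K^pU_j,\qquad\mu_j=\dim_{K^p}N_j,\qquad E_j=K^p+K^pf_1+\dots+K^pf_j .
\end{gather*}
The map $d$ is $K^p$-linear with kernel $K^p$ and sends $E_j$ onto the span of the independent forms $df_1,\dots,df_j$. Hence $\dim_{K^p}E_j=j+1$. As $j$ grows, the space $E_j$ of multipliers grows while the target $N$ stays fixed, so $N_j$ must shrink.

\begin{lemma}\label{lem:mu}
We have $\mu_j\le n-j$ for $0\le j\le n$. In particular $U_n=0$.
\end{lemma}

\begin{proof}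
If $\mu_j=0$ there is nothing to prove, so let $\mu_j\ge1$. We have $U_j\subset U$, and $f_iU_j\subset U$ for $1\le i\le j$ by Lemma~\ref{lem:mult}. Multiplication $K\times\Omega_K\to\Omega_K$ is $K^p$-bilinear, so $f\omega\in N$ for all $f\in E_j$ and $\omega\in N_j$. Proposition~\ref{prop:product} gives
\[
n\ge\min\bigl(p,\ (j+1)+\mu_j-1\bigr)=\min(p,\ j+\mu_j).
\]
Since $n\le p-1$, the minimum is not $p$, and so $j+\mu_j\le n$.
\end{proof}

Now impose on $U$ vanishing to order at least $p$ successively at $Q_1,\dots,Q_r,P_1,\dots,P_n$. In each of the first $r$ steps the space $W$ being cut lies in $U$, so $K^pW\subset N$, and by Lemma~\ref{lem:orders}(b) the dimension drops by at most $n$. These steps lead from $U$ to $U_0$. The step from $U_j$ to $U_{j+1}$ lowers the dimension by at most $\mu_j\le n-j$, by Lemmas~\ref{lem:orders}(b) and~\ref{lem:mu}. Since $U_n=0$,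
\[
a=\dim_kU\le nr+\sum_{j=0}^{n-1}(n-j)=nr+\frac{n(n+1)}2 .
\]
Adding $r$ to both sides gives the bound for $g$. This proves Theorem~\ref{thm:main}.

\begin{remark}
Exactness is used twice: in Lemma~\ref{lem:mult}, where $\mathcal C\omega=0$ removes the pole of $f_P$ on $D$, and in Lemma~\ref{lem:mu} through $n\le p-1$. The latter cannot be dispensed with: for $M'=\Omega_K$, of dimension $p$, Proposition~\ref{prop:product} gives no information on $M$. That $k$ is perfect makes the spaces $U$, $S$, $M$ into $k$-spaces and provides the $p$-th roots in Lemma~\ref{lem:span}; that it is algebraically closed makes all residue fields equal to $k$, so that each order costs one linear condition in \eqref{eq:count}.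
\end{remark}

\section{The curves $y^p-y=x^{pe+1}$ and sharpness}\label{sec:examples}

One family gives all our examples. For $e\ge1$ let $d=pe+1$, and let $X_e$ be the curve with affine equation $y^p-y=x^d$.

\begin{proposition}\label{prop:AS}
The curve $X_e$ has genus $g=ep(p-1)/2$, and the forms $x^iy^j\,dx$ with
\[
0\le j\le p-2,\qquad0\le i<(p-1-j)e
\]
are a basis of $H^0(X_e,\Omega^1)$. The $a$-number $a(X_e)$ is the number of these pairs $(i,j)$ with $i_0+j\le p-2$, where $i_0\in[0,p-1]$ is the remainder of $i$ modulo $p$.
\end{proposition}

\begin{proof}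
Let $K=k(x,y)$, of degree at most $p$ over $k(x)$. At a point $\infty$ where $x$ has a pole, $p\operatorname{ord}_\infty y=d\operatorname{ord}_\infty x$, so $p$ divides $\operatorname{ord}_\infty x$. Hence the degree is $p$, the equation is irreducible, the point $\infty$ is unique, $\operatorname{ord}_\infty x=-p$ and $\operatorname{ord}_\infty y=-d$. The $y$-derivative of the equation is $-1$, so the affine curve is smooth and $dx$ has neither zero nor pole on it. Differentiating the equation gives $-dy=x^{d-1}dx$, and $\operatorname{ord}_\infty dy=-d-1$ because $p\nmid d$. Therefore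
\[
2g-2=\operatorname{ord}_\infty dx=p(d-1)-d-1=(p-1)(d-1)-2=(p-1)pe-2 .
\]
A regular form is $h\,dx$ with $h$ in the affine coordinate ring and of pole order at most $2g-2$ at $\infty$. The monomials $x^iy^j$ with $0\le j\le p-1$ are a basis of this ring, and their pole orders $pi+dj$ are distinct, since $pi+dj\equiv j\pmod p$. So a basis of $H^0(X_e,\Omega^1)$ is given by the pairs with $pi+dj\le2g-2$, that is, $pi\le p(p-1-j)e-(j+2)$. This excludes $j=p-1$, and for $j\le p-2$ we have $2\le j+2\le p$, so the condition reads $i\le(p-1-j)e-1$.

Write $i=i_0+pi_1$; then $0\le i_1<e$, because $i<pe$. Expanding $y^j=(y^p-x\cdot x^{pe})^j$ and using (C1), under which elements of $\mathbb F_p$ pass unchanged, we get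
\[
\mathcal C(x^iy^j\,dx)=\sum_{l=0}^j(-1)^{j-l}\binom jl\,y^l\,x^{e(j-l)+i_1}\,\mathcal C\bigl(x^{i_0+j-l}\,dx\bigr).
\]
Compute $\mathcal C$ with $t=x$. For $0\le m\le2p-3$ we have $\mathcal C(x^m\,dx)=0$ unless $m=p-1$, and $\mathcal C(x^{p-1}dx)=dx$. As $0\le i_0+j-l\le2p-3$, only $l=i_0+j-p+1$ can contribute. This $l$ is at most $j$, and it is nonnegative exactly when $i_0+j\ge p-1$. So $\mathcal C(x^iy^j\,dx)=0$ if $i_0+j\le p-2$. Otherwise it is $\pm\binom jl\neq0$ (as $j<p$) times
\[
x^{e(p-1-i_0)+i_1}\,y^{\,i_0+j-p+1}\,dx .
\]
Division of the exponent of $x$ by $e$ recovers $i_0$ and $i_1$, and the exponent of $y$, which is at most $p-2$, then recovers $j$. These monomials are thus distinct and linearly independent. So $r$ is the number of pairs with $i_0+j\ge p-1$, and $a=g-r$ is the number of the others.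
\end{proof}

\begin{example}[$r=0$, every $p$]
For $e=1$ the genus is $p(p-1)/2$ and the pairs are those with $i+j\le p-2$. Then $i_0=i$, so $\mathcal C=0$, $r=0$, and \eqref{eq:conj} is an equality. Thus the constants $p(p-1)/2$ and $(p-1)/2$ in \eqref{eq:conj} cannot be lowered. Rescaling $y$ by a root of $c^{p-1}=-1$, and then $x$, turns $X_1$ into the plane curve $y^p+y=x^{p+1}$.
\end{example}

\begin{example}[$p=2$, every $r$]
For $p=2$ the curve is $y^2+y=x^{2g+1}$ with $g=e$. The basis is $x^i\,dx$, $0\le i\le g-1$, and $\mathcal C(x^i\,dx)=0$ exactly when $i$ is even. So $r=\lfloor g/2\rfloor$, and for odd $g$ we have $g=2r+1$, which is equality in \eqref{eq:conj}.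
\end{example}

For large genus the coefficient of $g$ matters. Let $\sigma_p=\limsup a(X)/g$, taken over curves $X$ in characteristic $p$ with $g\to\infty$.

\begin{proposition}
We have $\dfrac{2p-1}{3p}\le\sigma_p\le\dfrac{p-1}p$. The two bounds coincide for $p=2$.
\end{proposition}

\begin{proof}
The upper bound follows from \eqref{eq:conj} on dividing by $g$. For the lower bound put $m=p-1-j\in[1,p-1]$ in Proposition~\ref{prop:AS}. For fixed $m$ we count the $i\in[0,me)$ with $i_0<m$. If $me=pq+s$ with $0\le s<p$, their number is $mq+\min(m,s)$, which differs from $m\cdot me/p=mq+ms/p$ by at most $m$. Hence, with an error bounded in terms of $p$,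
\[
a(X_e)=\frac ep\sum_{m=1}^{p-1}m^2+O_p(1)=\frac{(p-1)(2p-1)}6\,e+O_p(1).
\]
Dividing by $g=ep(p-1)/2$ gives $a(X_e)/g\to\frac{2p-1}{3p}$ as $e\to\infty$. For $p=2$ both bounds equal $1/2$.
\end{proof}

We do not decide whether the bound $g\le pr+p(p-1)/2$ is attained for $p\ge3$ and $r\ge1$, nor do we determine $\sigma_p$ for $p\ge3$.

\begin{thebibliography}{9}
\bibitem{vdG} Gerard van der Geer, \emph{Curves over finite fields and moduli spaces}, arXiv:2112.08704 (2021).
\end{thebibliography}
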